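\title{Geodesic balls maximize the first Neumann eigenvalue among densities of small mass on the sphere}

\begin{abstract}
For a measurable density $\rho:\mathbb{S}^n\to[0,1]$, let $\mu_1(\rho)$ be the first nontrivial min-max value of the quotient $\int\rho|\nabla u|^2/\int\rho u^2$; for the indicator function of a Lipschitz domain it is the first nontrivial Neumann eigenvalue. We prove that for every $n\ge1$ and every mass $m$ not exceeding the measure of a geodesic ball of radius $1/25$, the maximum of $\mu_1$ among densities of mass $m$ is attained exactly by the indicator functions of geodesic balls. We also prove a stability estimate in $L^1$, and we show that the ball is not optimal when $m\ge|\mathbb{S}^n|/2-\eta_n$, for some $\eta_n>0$. The proof tests $\rho$ with extensions of the eigenfunctions of the ball. These extensions are unfavorable near the antipode of the center, and the main point is that a density with large $\mu_1$ has little mass there compared with its mass in a collar where the extensions are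 made strictly favorable.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $n\ge1$ and let $\mathbb{S}^n=\{x\in\mathbb{R}^{n+1}:|x|=1\}$ be the unit sphere with its standard metric, geodesic distance $d$ and surface measure; $|A|$ denotes the measure of $A\subset\mathbb{S}^n$. The Neumann eigenvalues $0=\mu_0(\Omega)\le\mu_1(\Omega)\le\dots\to\infty$ of the Laplace--Beltrami operator on a Lipschitz domain $\Omega\subset\mathbb{S}^n$ are
\[
\mu_k(\Omega)=\min_{V}\ \max_{u\in V\setminus\{0\}}\frac{\int_\Omega|\nabla u|^2}{\int_\Omega u^2},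
\]
where $V$ runs over the $(k+1)$-dimensional subspaces of $H^1(\Omega)$. The number $\mu_1(\Omega)$ is the best constant in the Poincar\'e inequality $\mu_1\int_\Omega u^2\le\int_\Omega|\nabla u|^2$ for functions of mean zero: it is large when $\Omega$ is small and well connected.

The definition extends from domains to densities. For a measurable $\rho:\mathbb{S}^n\to[0,1]$ that is not zero almost everywhere, put
\[
\mu_k(\rho)=\inf_{V}\ \max_{u\in V\setminus\{0\}}\frac{\int_{\mathbb{S}^n}\rho|\nabla u|^2}{\int_{\mathbb{S}^n}\rho u^2},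
\]
where $V$ runs over the $(k+1)$-dimensional subspaces of $H^1(\mathbb{S}^n)$ such that $\int\rho u^2>0$ for all $u\in V\setminus\{0\}$. Three properties follow from the definition.
\begin{itemize}
\item $\mu_k(\mathbf{1}_\Omega)=\mu_k(\Omega)$ for a Lipschitz domain $\Omega$. Such a domain has a linear extension operator $H^1(\Omega)\to H^1(\mathbb{S}^n)$, so the restrictions to $\Omega$ of the allowed spaces $V$ are exactly the $(k+1)$-dimensional subspaces of $H^1(\Omega)$.
\item $\mu_k(\lambda\rho)=\mu_k(\rho)$ whenever $\lambda>0$ and $\lambda\rho\le1$. In particular every constant density has $\mu_1=\mu_1(\mathbb{S}^n)=n$.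
\item $\mu_1(\rho)<\infty$. The span of $1$ and a coordinate function $x_1$ is allowed, because a nonzero function $a+bx_1$ vanishes only on a null set.
\end{itemize}
For $m\in(0,|\mathbb{S}^n|)$ we call $\rho$ \emph{admissible of mass $m$} if it is measurable, takes values in $[0,1]$ and $\int\rho=m$, and we consider the problem
\begin{equation}\label{eq:problem}
\max\{\mu_1(\rho):\ \rho\text{ admissible of mass }m\}.
\end{equation}
The problem is invariant under rotations, so a maximizer can be unique only up to rotation and equality almost everywhere. Write $B(p,r)=\{x:d(p,x)<r\}$ for a geodesic ball, $B(r)$ when the center does not matter, and $B^m$ for a geodesic ball of measure $m$.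

Two competitors suggest themselves: the most concentrated density $\mathbf{1}_{B^m}$ and the most diffuse one, the constant $m/|\mathbb{S}^n|$. On the circle, $B^m$ is an arc of length $m$ and $\mu_1(B^m)=\pi^2/m^2$, while the constant gives $1$. The arc wins for $m<\pi$, by a margin that tends to infinity as $m\to0$, and loses for $m>\pi$. The bound $\rho\le1$ is what limits concentration: without it, $(m/\ell)\mathbf{1}_J$, with $J$ an arc of length $\ell\to0$, has mass $m$ and $\mu_1=\pi^2/\ell^2\to\infty$. So for small $m$ one expects a maximizer to saturate the bound on a set that is as round as possible. But a small mass does not confine a density to a small region, since $\mu_1$ does not see constant factors; the competitors include densities that equal $1$ on most of a ball and spread the rest of their mass thinly over the whole sphere. The following question is taken from \cite{Martinet}.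

\medskip
\noindent\textbf{Question.} \emph{Is there $\delta>0$ such that for every $m\in(0,\delta)$ the maximum in \eqref{eq:problem} is attained and every maximizer coincides almost everywhere with the indicator function of a geodesic ball of measure $m$?}
\medskip

The answer is yes, in every dimension.

\begin{theorem}\label{thm:main}
Let $n\ge1$, $0<r\le1/25$, $m=|B(r)|$ and $\Lambda=\mu_1(B(r))$. Every admissible $\rho$ of mass $m$ satisfies $\mu_1(\rho)\le\Lambda$, with equality if and only if $\rho=\mathbf{1}_B$ almost everywhere for some geodesic ball $B$ of measure $m$.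
\end{theorem}

Since $r\mapsto|B(r)|$ is continuous and increases from $0$, Theorem~\ref{thm:main} covers all $m\in(0,|B(1/25)|]$ and answers the question with $\delta=|B(1/25)|$. Two complements describe how rigid the maximizer is and show that some restriction on the mass is necessary.

\begin{theorem}[Stability]\label{thm:stability}
In the setting of Theorem~\ref{thm:main} there is $C_0=C_0(n,m)>0$ such that every admissible $\rho$ of mass $m$ satisfies
\[
\Lambda-\mu_1(\rho)\ \ge\ C_0\Big(\inf_{|B|=m}\|\rho-\mathbf{1}_B\|_{L^1}\Big)^{\beta},\qquad \beta=2\ \text{ if }n\ge2,\quad\beta=3\ \text{ if }n=1,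
\]
the infimum being over geodesic balls $B$ of measure $m$.
\end{theorem}

\begin{theorem}[Large masses]\label{thm:large}
For every $n\ge1$ there is $\eta_n>0$ such that for every $m\in[\,|\mathbb{S}^n|/2-\eta_n,\,|\mathbb{S}^n|)$ there is an admissible $\rho$ of mass $m$ with $\mu_1(\rho)>\mu_1(B^m)$.
\end{theorem}

Throughout, $\int$ without a domain means integration over $\mathbb{S}^n$, and $\rho(A)=\int_A\rho$.

\section{One test function, and the circle with a gap}\label{sec:circle}

All upper bounds for $\mu_1(\rho)$ in this paper come from the following weighted Poincar\'e inequality, applied to Lipschitz functions, which belong to $H^1(\mathbb{S}^n)$.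

\begin{lemma}\label{lem:basic}
Let $\rho$ be admissible of mass $m$. For every $u\in H^1(\mathbb{S}^n)$,
\begin{equation}\label{eq:basic}
\mu_1(\rho)\Big(\int\rho u^2-\frac1m\Big(\int\rho u\Big)^2\Big)\le\int\rho|\nabla u|^2 .
\end{equation}
\end{lemma}

\begin{proof}
Let $v=u-\frac1m\int\rho u$. Then $\int\rho v=0$ and the bracket in \eqref{eq:basic} equals $\int\rho v^2$. If it vanishes, the left side is $0$ because $\mu_1(\rho)$ is finite. Otherwise $\int\rho(a+bv)^2=a^2m+b^2\int\rho v^2>0$ for $(a,b)\ne(0,0)$, so the span of $1$ and $v$ is an allowed two-dimensional space. On it the quotient $b^2\int\rho|\nabla v|^2/(a^2m+b^2\int\rho v^2)$ is largest at $a=0$, which gives $\mu_1(\rho)\le\int\rho|\nabla u|^2/\int\rho v^2$.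
\end{proof}

The method is visible in a case that can be done by hand.

\begin{proposition}\label{prop:gap}
Let $n=1$ and $0<m<2\pi$. If $\rho$ is admissible of mass $m$ and vanishes on an open arc $J$, then $\mu_1(\rho)\le\pi^2/m^2$.
\end{proposition}

\begin{proof}
Let $r=m/2$ and $\Lambda=\pi^2/4r^2=\pi^2/m^2$. Identify $\mathbb{S}^1\setminus J$ with an interval $[0,L]\subset\mathbb{R}$ and extend $\rho$ by zero to $\mathbb{R}$. Take the first nonconstant Neumann eigenfunction of $(-r,r)$ and continue it by its boundary values: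
\[
f(t)=\sin\frac{\pi t}{2r}\ \ (|t|\le r),\qquad f(t)=\pm1\ \ (\pm t\ge r).
\]
The continuous function $p\mapsto\int_{\mathbb{R}}\rho(t)f(t-p)\,dt$ equals $m$ for $p\le-r$ and $-m$ for $p\ge L+r$, so it vanishes at some $p$. Translate the coordinate so that $p=0$. The restriction of $f$ to $\mathbb{S}^1\setminus J$ extends linearly across $J$ to a Lipschitz function on the circle, and $\rho$ does not see the extension. So \eqref{eq:basic} gives $\mu_1(\rho)\int\rho f^2\le\int\rho f'^2$. Let $\Psi=f'^2-\Lambda f^2+\Lambda$. Then $\Psi=2\Lambda\cos^2(\pi t/2r)$ for $|t|<r$ and $\Psi=0$ for $|t|>r$, and $\int_{\mathbb{R}}\Psi=2\Lambda r=\Lambda m$. Therefore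
\[
(\mu_1(\rho)-\Lambda)\int\rho f^2\le\int\rho(f'^2-\Lambda f^2)=\int\rho\Psi-\Lambda m=-\int_{-r}^r(1-\rho)\Psi\le0 ,
\]
and $\int\rho f^2>0$ because $f$ vanishes at one point only.
\end{proof}

The proof has three ingredients: a center for which the test function has weighted mean zero; a function $\Psi$ that is positive in the ball and nonpositive outside; and the bound $\rho\le1$. It works for every mass, although for $m>\pi$ the constant density beats the arc. So the gap is a real hypothesis, and the whole difficulty lies in densities that wrap around. For them $f$ must return from $+1$ to $-1$ behind the circle; near a point where it crosses $0$ one has $\Psi\ge\Lambda(1-f^2)>0$, and any mass there counts against the inequality.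

The general proof repairs this as follows. If $\mu_1(\rho)$ is not large, there is nothing to prove, since $\Lambda$ is large for small balls. If $\mu_1(\rho)$ is large, then the mass of $\rho$ in the far hemisphere is at most a small fraction of its mass in a collar just before the equator (Section~\ref{sec:concentration}). We therefore let the test functions grow slightly in the collar, which makes $\Psi$ negative there, of order $-\Lambda$, and this gain pays for the loss in the far hemisphere (Section~\ref{sec:test}). First we need the eigenfunctions of a ball in dimension $n$ and the analogue of $\Psi>0$.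

\section{The first eigenfunctions of a geodesic ball}\label{sec:ball}

\subsection*{Polar coordinates and standard facts}
Fix $p\in\mathbb{S}^n$ and an orthonormal basis $e_1,\dots,e_n$ of $T_p\mathbb{S}^n$. Write $x=\cos\theta\,p+\sin\theta\,\omega$ with $\theta=d(p,x)\in[0,\pi]$ and $\omega$ in the unit sphere $\mathbb{S}^{n-1}$ of $T_p\mathbb{S}^n$, and put $\omega_i=\langle\omega,e_i\rangle$, $s=\sin\theta$, $c=\cos\theta$. The measure is $s^{n-1}d\theta\,d\omega$, and
\[
|\nabla u|^2=(\partial_\theta u)^2+s^{-2}|\nabla_\omega u|^2,\qquad \Delta u=\partial_\theta^2u+(n-1)\tfrac cs\,\partial_\theta u+s^{-2}\Delta_{\mathbb{S}^{n-1}}u .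
\]
For $n=1$, $\omega=\pm1$, $d\omega$ is counting measure and the terms in $\nabla_\omega$ and $\Delta_{\mathbb{S}^{n-1}}$ are absent. We use the following facts.

\begin{itemize}
\item[(F1)] \emph{Spherical harmonics.} The restrictions to $\mathbb{S}^{d}$ of harmonic homogeneous polynomials of degree $\ell$ on $\mathbb{R}^{d+1}$ are eigenfunctions of $-\Delta_{\mathbb{S}^d}$ with eigenvalue $\ell(\ell+d-1)$, and $L^2(\mathbb{S}^d)$ has an orthonormal basis made of them. For $d=0$ only $\ell=0,1$ occur, with basis $1/\sqrt2$, $\omega/\sqrt2$ and eigenvalue $0$. Degree $1$ consists of the linear functions; a coordinate function $x_j$ on $\mathbb{S}^d$ has $|\nabla x_j|^2=1-x_j^2$. If $u\in H^1(\mathbb{S}^n)$ is $L^2$-orthogonal to $1$ and to all $n+1$ coordinate functions, then $\int|\nabla u|^2\ge2(n+1)\int u^2$.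
\item[(F2)] \emph{Neumann eigenfunctions.} Let $B$ be a geodesic ball. A nonzero $u\in H^1(B)$ is a weak Neumann eigenfunction with eigenvalue $\mu$ if $\int_B\nabla u\cdot\nabla v=\mu\int_Buv$ for all $v\in H^1(B)$. By elliptic regularity up to the smooth boundary, $u$ is then smooth on $\overline B$, $-\Delta u=\mu u$ and $\partial_\theta u=0$ on $\partial B$. The embedding $H^1(B)\subset L^2(B)$ is compact (Rellich's theorem); $\mu_1(B)$ is the minimum of the Rayleigh quotient over nonzero functions of mean zero, and a minimizer is a nonconstant eigenfunction.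
\item[(F3)] \emph{Points are removable for $n\ge2$:} $H^1(B\setminus\{p\})=H^1(B)$. Indeed, cut test functions off with $\chi_\varepsilon$ vanishing near $p$, equal to $1$ outside $B(p,\varepsilon)$, and $|\nabla\chi_\varepsilon|\le C/\varepsilon$; the error in the integration by parts is controlled by $\int|u||\nabla\chi_\varepsilon|\le C'\varepsilon^{n/2-1}\|u\|_{L^2(B(p,\varepsilon))}\to0$.
\item[(F4)] \emph{Functions of the form $g(\theta)\omega_i$.} Since $g(\theta)\omega_i=\frac{g(\theta)}{\sin\theta}\langle x,e_i\rangle$ and $\theta$ is a $1$-Lipschitz function of $x$, the function $f_i=g(\theta)\omega_i$ is Lipschitz as soon as $g/\sin$ is a Lipschitz function of $\theta$. From $\sum_i\omega_i^2=1$ and $\sum_i|\nabla_\omega\omega_i|^2=\sum_i(1-\omega_i^2)=n-1$ we get, almost everywhere,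
\begin{equation}\label{eq:sums}
\sum_{i=1}^nf_i^2=g^2,\qquad\sum_{i=1}^n|\nabla f_i|^2=g'^2+(n-1)\frac{g^2}{s^2}.
\end{equation}
\end{itemize}

\subsection*{Projection on an angular mode}
We want eigenfunctions of the form $g(\theta)\omega_i$, because by \eqref{eq:sums} the sums over $i$ are radial. To produce them, and to show that they realize $\mu_1$, we separate variables at the level of $H^1$. Let $B=B(p,r)$ with $0<r<\pi/2$, let $Y$ be an $L^2$-normalized spherical harmonic of degree $\ell$ on $\mathbb{S}^{n-1}$, and let $\lambda_\ell=\ell(\ell+n-2)$ be its eigenvalue. Note that $\lambda_1=n-1$ and that $\lambda_\ell\ge n-1$ for every degree $\ell\ge1$ that occurs. For $v\in L^2(B)$ put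
\[
v_Y(\theta)=\int_{\mathbb{S}^{n-1}}v(\theta,\omega)Y(\omega)\,d\omega,\qquad \Pi_Yv=v_Y(\theta)Y(\omega).
\]

\begin{lemma}\label{lem:projection}
$\Pi_Y$ is a bounded projection of $H^1(B)$ into itself, and for $u,v\in H^1(B)$,
\begin{align}
\int_B\nabla\Pi_Yu\cdot\nabla v&=\int_0^r\Big(u_Y'v_Y'+\lambda_\ell\frac{u_Yv_Y}{s^2}\Big)s^{n-1}d\theta=\int_B\nabla u\cdot\nabla\Pi_Yv,\label{eq:proj1}\\
\int_B(\Pi_Yu)\,v&=\int_0^ru_Yv_Y\,s^{n-1}d\theta=\int_Bu\,\Pi_Yv.\label{eq:proj2}
\end{align}
\end{lemma}

\begin{proof}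
Identity \eqref{eq:proj2} and $\Pi_Y^2=\Pi_Y$ follow from Fubini's theorem and $\int Y^2=1$. For $n=1$, $B$ is the interval $(-r,r)$, $\Pi_Yv$ is the even or the odd part of $v$, and \eqref{eq:proj1} is the orthogonality of even and odd functions. Let $n\ge2$ and let first $v$ be smooth on $\overline B$. Then $v_Y'=\int\partial_\theta v\,Y\,d\omega$ and, integrating by parts on $\mathbb{S}^{n-1}$, $\lambda_\ell v_Y=\int\nabla_\omega v\cdot\nabla_\omega Y\,d\omega$. Since $\int|\nabla_\omega Y|^2=\lambda_\ell$, the Cauchy--Schwarz inequality gives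
\[
v_Y^2\le\int v^2d\omega,\qquad v_Y'^2\le\int(\partial_\theta v)^2d\omega,\qquad\lambda_\ell v_Y^2\le\int|\nabla_\omega v|^2d\omega .
\]
As $\int|\nabla\Pi_Yv|^2d\omega=v_Y'^2+\lambda_\ell v_Y^2/s^2$, the function $\Pi_Yv$ lies in $H^1(B\setminus\{p\})$, hence in $H^1(B)$ by (F3), with norm at most that of $v$. For smooth $u,v$ and fixed $\theta$,
\[
\int\nabla\Pi_Yu\cdot\nabla v\,d\omega=u_Y'\int Y\partial_\theta v\,d\omega+\frac{u_Y}{s^2}\int\nabla_\omega Y\cdot\nabla_\omega v\,d\omega=u_Y'v_Y'+\lambda_\ell\frac{u_Yv_Y}{s^2},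
\]
which is symmetric in $u$ and $v$ and gives \eqref{eq:proj1}. Smooth functions on $\overline B$ are dense in $H^1(B)$, and the three bounds above show that all terms are continuous in the $H^1$ norm.
\end{proof}

Let $\mathcal{L}$ be the space of $u\in H^1(B)$ of the form $g(\theta)\omega_1$. It is the range of $\Pi=\Pi_Y$ for $Y$ proportional to $\omega_1$, hence a closed subspace. By \eqref{eq:proj1} and \eqref{eq:proj2} the Rayleigh quotient of $g\omega_1\in\mathcal{L}\setminus\{0\}$ is
\[
J(g)=\int_0^r\Big(g'^2+(n-1)\frac{g^2}{s^2}\Big)s^{n-1}d\theta\Big/\int_0^rg^2s^{n-1}d\theta .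
\]
If $k$ is smooth on $[0,r]$ and $k(0)=0$, then $k/\sin$ is smooth on $[0,r]$, so $k\omega_1\in\mathcal{L}$ by (F4).

\subsection*{The radial profile}

\begin{lemma}\label{lem:ball}
Let $0<r<\pi/2$, $B=B(p,r)$ and $\Lambda=\mu_1(B)$. There is $g\in C^\infty([0,r])$ such that $g(\theta)\omega_1,\dots,g(\theta)\omega_n$ are smooth Neumann eigenfunctions on $\overline B$ with eigenvalue $\Lambda$, and:
\begin{itemize}
\item[(a)] $g(0)=0$, $g>0$ on $(0,r]$, $g'>0$ on $(0,r)$, $g'(r)=0$, and $g/\sin$ is smooth on $[0,r]$;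
\item[(b)] if $n\ge2$, then $\Lambda>(n-1)/\sin^2r$; if $n=1$, then $g$ is a multiple of $\sin(\pi\theta/2r)$ and $\Lambda=\pi^2/4r^2$;
\item[(c)] $N=g'^2+(n-1)g^2/s^2-\Lambda g^2$ is continuous and strictly decreasing on $[0,r]$, and its left derivative at $r$ is $-2(n-1)g(r)^2\cos r/\sin^3r$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Construction of $g$.} The space $\mathcal{L}$ is weakly closed in $H^1(B)$, so by Rellich's theorem the Rayleigh quotient attains its minimum $\Lambda'$ over $\mathcal{L}\setminus\{0\}$ at some $u=g\omega_1$; and $\Lambda'>0$, since $\mathcal{L}$ contains no nonzero constant. We may take $g\ge0$. Indeed $|g|$ has derivative $\pm g'$ almost everywhere, so $|g|\omega_1\in H^1(B\setminus\{p\})$ and $J(|g|)=J(g)$; it lies in $H^1(B)$ by (F3) if $n\ge2$, and for $n=1$ because $u$ is an odd continuous function on $(-r,r)$, so that $g(0)=0$ and $|g|\omega_1$ is continuous at $p$.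

The first variation gives $\int_B\nabla u\cdot\nabla v=\Lambda'\int_Buv$ for $v\in\mathcal{L}$. For arbitrary $v\in H^1(B)$, Lemma~\ref{lem:projection} and $\Pi u=u$ give $\int_B\nabla u\cdot\nabla v=\int_B\nabla u\cdot\nabla\Pi v=\Lambda'\int_Bu\,\Pi v=\Lambda'\int_Buv$. So $u$ is a weak Neumann eigenfunction, smooth on $\overline B$ by (F2), and by rotation about $p$ so is every $g\omega_i$. Along the geodesic $t\mapsto\cos t\,p+\sin t\,e_1$, $|t|\le r$, the function $u$ equals $g(t)$ for $t>0$ and $-g(-t)$ for $t<0$. Hence $g$ extends to a smooth odd function on $[-r,r]$, $g(0)=0$, and $g/\sin$ is smooth. The boundary condition is $g'(r)=0$, and $-\Delta u=\Lambda'u$ reads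
\begin{equation}\label{eq:ode}
g''+(n-1)\frac cs\,g'-\frac{n-1}{s^2}\,g+\Lambda'g=0\quad\text{on }(0,r].
\end{equation}

\emph{Properties \textup{(a)} and \textup{(b)}, with $\Lambda'$ in place of $\Lambda$.} If $g$ vanished at a point of $(0,r)$, then $g'$ would vanish there because $g\ge0$; if $g(r)=0$, then $g(r)=g'(r)=0$. In both cases uniqueness for \eqref{eq:ode}, whose coefficients are smooth on $(0,r]$, would give $g\equiv0$. So $g>0$ on $(0,r]$. Let $P=s^{n-1}g'$. By \eqref{eq:ode},
\[
P'=s^{n-1}\Big(\frac{n-1}{s^2}-\Lambda'\Big)g,\qquad P(r)=0 .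
\]
If $n\ge2$, then also $P(0)=0$, so $\int_0^rP'=0$. The factor $(n-1)/s^2-\Lambda'$ is strictly decreasing on $(0,r]$, since $r<\pi/2$, and tends to $+\infty$ at $0$; as the integral vanishes, it is first positive and then negative. At $\theta=r$ this says $\Lambda'>(n-1)/\sin^2r$. Moreover $P$ increases from $0$ and then decreases to $0$, so $P>0$ and $g'>0$ on $(0,r)$. If $n=1$, then $g''=-\Lambda'g$ and $g(0)=0$, so $g$ is a multiple of $\sin(\sqrt{\Lambda'}\,\theta)$; the conditions $g'(r)=0$ and $g>0$ on $(0,r]$ force $\sqrt{\Lambda'}\,r=\pi/2$.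

\emph{The equality $\Lambda'=\Lambda$.} The function $g\omega_1$ has mean zero, so $\Lambda\le\Lambda'$. For the converse let $v$ be a nonconstant eigenfunction for $\Lambda$, smooth on $\overline B$. We find $k\not\equiv0$, smooth on $[0,r]$, with $k(0)=0$ and $J(k)\le\Lambda$; then $k\omega_1\in\mathcal{L}$ and $\Lambda'\le\Lambda$.

Suppose first that $k=v_Y\not\equiv0$ for some $Y$ of degree $\ell\ge1$. The function $k$ is smooth on $[0,r]$, and $k(0)=v(p)\int Y=0$. Testing the equation of $v$ with $\Pi_Yv$ and using Lemma~\ref{lem:projection},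
\[
\int_0^r\Big(k'^2+\lambda_\ell\frac{k^2}{s^2}\Big)s^{n-1}d\theta=\Lambda\int_0^rk^2s^{n-1}d\theta ,
\]
and $\lambda_\ell\ge n-1$ gives $J(k)\le\Lambda$. Otherwise, by (F1), $v=h(\theta)$ is radial, with $h''+(n-1)\frac csh'+\Lambda h=0$. Let $k=h'\not\equiv0$. Restricting $v$ to a geodesic through $p$ shows that $h$ extends to a smooth even function, so $k(0)=0$; and $k(r)=0$ by the Neumann condition. Since $(c/s)'=-1/s^2$, differentiating the equation shows that $k$ solves \eqref{eq:ode} with $\Lambda$ in place of $\Lambda'$, that is, $(s^{n-1}k')'=s^{n-1}\big((n-1)/s^2-\Lambda\big)k$. Multiplying by $k$ and integrating by parts, with no boundary terms, gives $J(k)=\Lambda$.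

\emph{Property \textup{(c)}.} $N$ is smooth on $[0,r]$ because $g/\sin$ is. Differentiating,
\[
N'=2g'g''+\frac{2(n-1)gg'}{s^2}-\frac{2(n-1)c\,g^2}{s^3}-2\Lambda gg',
\]
and substituting $g''$ from \eqref{eq:ode},
\[
N'=-2(n-1)\frac cs\,g'^2+\frac{4(n-1)gg'}{s^2}-\frac{2(n-1)c\,g^2}{s^3}-4\Lambda gg' .
\]
The first and third terms are the squares in $-2(n-1)\frac cs(g'-\frac gs)^2$, whose cross term is $4(n-1)c\,gg'/s^2$. The remainder of the second term is $4(n-1)\frac{1-c}{s^2}gg'=\frac{4(n-1)}{1+c}gg'$. Hence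
\[
N'=-2(n-1)\frac cs\Big(g'-\frac gs\Big)^2-4\Big(\Lambda-\frac{n-1}{1+c}\Big)gg' .
\]
On $(0,r)$ we have $c>0$, $gg'>0$ and, by (b), $\Lambda>n-1\ge(n-1)/(1+c)$. So $N'<0$ there. The value at $r$ follows from $g'(r)=0$.
\end{proof}

\section{Test functions on the whole sphere}\label{sec:test}

In this section and the next two, $0<r\le1/25$, $m=|B(r)|$, $\Lambda=\mu_1(B(r))$, and $g$ is the profile of Lemma~\ref{lem:ball}, normalized by $g(r)=1$, so that $0\le g\le1$ on $[0,r]$. The smallness of $r$ enters mainly through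
\begin{equation}\label{eq:Lambda}
\Lambda>300n .
\end{equation}
For $n\ge2$ this holds because $\Lambda>(n-1)/\sin^2r\ge\frac n2\cdot625$, and for $n=1$ because $\Lambda=\pi^2/4r^2\ge625\pi^2/4$. Put
\[
K=-N(r)=\Lambda-\frac{n-1}{\sin^2r},\qquad 0<K\le\Lambda .
\]

\subsection*{The comparison inequality}
Extend $g$ to a Lipschitz function on $[0,\pi]$ that vanishes near $\pi$; the extension is chosen below. Then $g/\sin$ is Lipschitz on $[0,\pi]$, and for any center $p$ the functions $f_i=g(\theta)\omega_i$ are Lipschitz on $\mathbb{S}^n$ by (F4). Define $N$ almost everywhere on $(0,\pi)$ by the formula of Lemma~\ref{lem:ball}(c), and let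
\[
\Psi=N+K=g'^2+(n-1)\frac{g^2}{s^2}-\Lambda g^2+K ,
\]
a bounded function of $\theta$. By Lemma~\ref{lem:ball}(c), $\Psi=N-N(r)>0$ on $[0,r)$.

\begin{lemma}\label{lem:comparison}
Let $\rho$ be admissible of mass $m$ and let $p$ be a point such that $\int\rho f_i=0$ for $1\le i\le n$. Then, with $B=B(p,r)$,
\[
(\Lambda-\mu_1(\rho))\int\rho g^2\ \ge\ \int_B(1-\rho)\Psi-\int_{\mathbb{S}^n\setminus B}\rho\Psi .
\]
\end{lemma}

\begin{proof}
Apply \eqref{eq:basic} to each $f_i$ and sum, using \eqref{eq:sums}: $\mu_1(\rho)\int\rho g^2\le\int\rho\,(g'^2+(n-1)g^2/s^2)$, that is, $(\mu_1(\rho)-\Lambda)\int\rho g^2\le\int\rho N$. On $B$ the $f_i$ are eigenfunctions, so $\int_B|\nabla f_i|^2=\Lambda\int_Bf_i^2$, and the sum over $i$ gives $\int_BN=0$. Hence $\int_B\Psi=K|B|=K\int\rho$, and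
\[
\int\rho N=\int\rho\Psi-\int_B\Psi=-\int_B(1-\rho)\Psi+\int_{\mathbb{S}^n\setminus B}\rho\Psi .\qedhere
\]
\end{proof}

\subsection*{The extension of the profile}
The first term on the right in Lemma~\ref{lem:comparison} is nonnegative, so one would like $\Psi\le0$ outside $B$. Continuing $g$ by the constant $1$ gives $\Psi=(n-1)(s^{-2}-\sin^{-2}r)\le0$ for $r\le\theta\le\pi-r$. But $\omega_i$ is discontinuous at the antipode $-p$, so $g$ must come down to $0$, and $\Psi\ge K-\Lambda g^2>0$ wherever $g^2<K/\Lambda$. A loss of order $\Lambda$ per unit mass near the antipode cannot be avoided, and it has to be offset by a gain of the same order elsewhere. The constant continuation gives no gain at all for $n=1$. Letting $g$ grow does: if $g=1+\varphi$ with $\varphi\ge0$, the term $-\Lambda g^2$ decreases by at least $2\Lambda\varphi$, while for a quadratic $\varphi$ the cost $g'^2=4\varphi$ does not depend on $\Lambda$. Accordingly, put $\varphi(\theta)=((\theta-\frac\pi4)_+)^2$ and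
\[
g=\begin{cases}
1+\varphi&\text{on }[r,\frac\pi2],\\[2pt]
\big(1+\frac{\pi^2}{16}\big)\big(1-\frac4\pi(\theta-\frac\pi2)\big)&\text{on }[\frac\pi2,\frac{3\pi}4],\\[2pt]
0&\text{on }[\frac{3\pi}4,\pi];
\end{cases}
\]
see Figure~\ref{fig:g}. The pieces agree at $r$, $\frac\pi2$ and $\frac{3\pi}4$, so $g$ is Lipschitz. Moreover $0\le g\le1+\frac{\pi^2}{16}<1.7$, so $g<2$ and $g^2<3$; and $g\ge1$ on $[r,\frac\pi2]$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=3.4,yscale=1.5]
\draw[->] (0,0) -- (3.3,0) node[right] {$\theta$};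
\draw[->] (0,0) -- (0,1.9);
\draw (0.02,1) -- (-0.02,1) node[left] {$1$};
\fill[gray!25] (1.178,0) rectangle (1.571,1.75);
\draw[thick,domain=0:0.3,samples=30] plot (\x,{sin(300*\x)}) -- (0.785,1);
\draw[thick,domain=0.785:1.571,samples=30] plot (\x,{1+(\x-0.785)*(\x-0.785)}) -- (2.356,0) -- (3.142,0);
\foreach \a/\b in {0.3/r,0.785/\frac{\pi}{4},1.178/\frac{3\pi}{8},1.571/\frac{\pi}{2},2.356/\frac{3\pi}{4},3.142/\pi}
\draw (\a,0.04) -- (\a,-0.04) node[below] {$\b$};
\node at (0.15,-0.65) {\small $>0$};
\node at (0.54,-0.65) {\small $\le0$};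
\node at (1.178,-0.65) {\small $\le-\Lambda\varphi$};
\node at (2.356,-0.65) {\small $\le3\Lambda$};
\node at (-0.15,-0.65) {\small $\Psi$:};
\end{tikzpicture}
\caption{The radial profile $g(\theta)$ of the test functions $g(\theta)\omega_i$ as a function of the distance $\theta$ to the center ($r$ is not to scale). The bottom line gives the bounds for $\Psi$ on $(0,r)$, $(r,\frac\pi4)$, $(\frac\pi4,\frac\pi2)$ and $(\frac\pi2,\pi)$. The gain in the shaded collar $\frac{3\pi}8<\theta\le\frac\pi2$ pays for the loss in the far hemisphere $\theta>\frac\pi2$.}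
\label{fig:g}
\end{figure}

\begin{lemma}\label{lem:psi}
Almost everywhere,
\[
\Psi\le0\ \text{ on }(r,\tfrac\pi4],\qquad\Psi\le-\Lambda\varphi\ \text{ on }(\tfrac\pi4,\tfrac\pi2),\qquad\Psi\le3\Lambda\ \text{ on }(\tfrac\pi2,\pi).
\]
\end{lemma}

\begin{proof}
Let $X=(n-1)/s^2-\Lambda$, so that $\Psi=g'^2+g^2X+K$, and $X+K=(n-1)(s^{-2}-\sin^{-2}r)\le0$ on $[r,\frac\pi2]$. On $(r,\frac\pi4]$ we have $g=1$ and $\Psi=X+K\le0$.

On $(\frac\pi4,\frac\pi2)$ we have $s^2\ge\frac12$, so $X\le2(n-1)-\Lambda<0$ and $(1+\varphi)^2X\le(1+2\varphi)X$. With $g'^2=\varphi'^2=4\varphi$,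
\[
\Psi\le4\varphi+2\varphi X+(X+K)\le\varphi\big(4+4(n-1)-2\Lambda\big)=\varphi(4n-2\Lambda)\le-\Lambda\varphi ,
\]
because $\Lambda\ge4n$ by \eqref{eq:Lambda}.

On $(\frac\pi2,\frac{3\pi}4)$ we have $g'^2=(\frac4\pi+\frac\pi4)^2<5$, $g^2<3$ and $s^2\ge\frac12$. Dropping the term $-\Lambda g^2$, we get $\Psi\le5+6(n-1)+K\le6n+\Lambda\le3\Lambda$. On $(\frac{3\pi}4,\pi)$, $\Psi=K\le\Lambda$.
\end{proof}

\section{Densities with large $\mu_1$: center and decay}\label{sec:concentration}

In this section $\rho$ is admissible of mass $m$ and $\kappa=\mu_1(\rho)\ge300n$. We need a center $p$ that satisfies the orthogonality conditions of Lemma~\ref{lem:comparison} and lies close to the bulk of the mass. The conditions alone do not give this: for $\rho=\mathbf{1}_{B(q,r)}$ they also hold at $p=-q$, where all $f_i$ vanish on the support. They are, however, the critical point equations of a potential $\Phi(p)$ that measures an average distance from $p$ to the mass, and the minimum of $\Phi$ is the right critical point.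

\begin{lemma}\label{lem:center}
There is $p\in\mathbb{S}^n$ such that, with $\theta=d(p,\cdot)$ and $f_i$ the functions centered at $p$,
\begin{equation}\label{eq:center}
\int\rho f_i=0\quad(1\le i\le n),\qquad\rho\big(\{\theta>\tfrac{3\pi}8\}\big)\le\frac m2 .
\end{equation}
\end{lemma}

\begin{proof}
\emph{The mass concentrates near a point.} Let $\bar x=\frac1m\int\rho\,x\in\mathbb{R}^{n+1}$, so $|\bar x|\le1$. Apply \eqref{eq:basic} to the $n+1$ coordinate functions. Their squares sum to $1$ and, by (F1), their squared gradients sum to $n$, so $\kappa m(1-|\bar x|^2)\le nm$. As $\kappa>n$, this gives $\bar x\ne0$. With $q=\bar x/|\bar x|$,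
\[
\frac1m\int\rho|x-q|^2=2-2\langle\bar x,q\rangle=2(1-|\bar x|)\le2(1-|\bar x|^2)\le\frac{2n}\kappa .
\]
Since $|x-q|=2\sin\frac{d(q,x)}2\ge\frac2\pi d(q,x)$, the Cauchy--Schwarz inequality gives
\begin{equation}\label{eq:conc}
\int\rho\,d(q,\cdot)\le\frac\pi2\,m\sqrt{2n/\kappa}.
\end{equation}

\emph{The potential.} Let $G(t)=\int_0^tg$, $h(y)=G(\arccos y)$ and
\[
\Phi(p)=\int\rho(x)\,G(d(p,x))\,dx=\int\rho(x)\,h(\langle p,x\rangle)\,dx .
\]
For $0<\theta<\pi$ we have $h'(\cos\theta)=-g(\theta)/\sin\theta$, and $g/\sin$ is continuous on $[0,\pi]$, so $h\in C^1([-1,1])$. Thus $\Phi$ is continuous; let $p$ be a minimum point. Differentiating under the integral along $t\mapsto\cos t\,p+\sin t\,e_i$ at $t=0$,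
\[
0=\int\rho\,h'(\langle p,x\rangle)\langle e_i,x\rangle=-\int\rho\,\frac{g(\theta)}{\sin\theta}\langle x,e_i\rangle=-\int\rho f_i .
\]

\emph{The minimum point is close to the mass.} From $g<2$ we get $G(t)\le2t$, so $\Phi(p)\le\Phi(q)\le\pi m\sqrt{2n/\kappa}$ by \eqref{eq:conc}. The function $G$ is nondecreasing, and $G(\frac{3\pi}8)\ge\frac{3\pi}8-r\ge\frac\pi4$ because $g\ge1$ on $[r,\frac\pi2]$ and $r\le\frac\pi8$. Therefore
\[
\rho\big(\{\theta>\tfrac{3\pi}8\}\big)\le\frac4\pi\Phi(p)\le4m\sqrt{\frac{2n}\kappa}\le\frac{4m}{\sqrt{150}}\le\frac m2 .\qedhere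
\]
\end{proof}

A bound on the far mass by a fixed fraction of $m$ does not suffice: when $\rho$ is close to $\mathbf{1}_B$, the positive term $\int_B(1-\rho)\Psi$ is arbitrarily small compared with $\Lambda m$. What is needed is a bound on the far mass relative to the mass in the region where $\Psi$ is negative. It holds because any passage from the bulk to the far hemisphere crosses that region, and a large $\mu_1$ forbids a thin passage. With $p$ as in Lemma~\ref{lem:center}, define the collar and the far hemisphere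
\[
Z=\{\tfrac{3\pi}8<\theta\le\tfrac\pi2\},\qquad F=\{\theta>\tfrac\pi2\}.
\]

\begin{lemma}\label{lem:decay}
$\rho(F)\le\frac1{21}\,\rho(Z)$.
\end{lemma}

\begin{proof}
Let $u$ be the function of $\theta$ that equals $0$ for $\theta\le\frac{3\pi}8$, equals $1$ for $\theta\ge\frac\pi2$ and is linear in between. Its gradient has length $8/\pi$ in $Z$ and vanishes almost everywhere else, so $\int\rho|\nabla u|^2=\frac{64}{\pi^2}\rho(Z)\le7\rho(Z)$. The function $u$ need not have weighted mean zero, but it lives where at most half of the mass is: by the Cauchy--Schwarz inequality and \eqref{eq:center},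
\[
\frac1m\Big(\int\rho u\Big)^2\le\frac1m\,\rho\big(\{\theta>\tfrac{3\pi}8\}\big)\int\rho u^2\le\frac12\int\rho u^2 .
\]
So \eqref{eq:basic} gives $\frac\kappa2\rho(F)\le\frac\kappa2\int\rho u^2\le7\rho(Z)$, and $\rho(F)\le\frac{14}{300}\rho(Z)\le\frac1{21}\rho(Z)$.
\end{proof}

\section{Optimality and stability of small balls}\label{sec:proofs}

\begin{proposition}\label{prop:key}
Let $\rho$ be admissible of mass $m$ with $\mu_1(\rho)\ge300n$, let $p$ be as in Lemma~\ref{lem:center} and $B=B(p,r)$. Then $0<\int\rho g^2\le3m$ and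
\begin{equation}\label{eq:key}
(\Lambda-\mu_1(\rho))\int\rho g^2\ \ge\ \int_B(1-\rho)\Psi\ \ge\ 0 .
\end{equation}
\end{proposition}

\begin{proof}
On $Z$ we have $\varphi\ge(\pi/8)^2\ge\frac17$. By Lemma~\ref{lem:psi}, $\Psi\le0$ on $\{r<\theta\le\frac{3\pi}8\}$, $\Psi\le-\Lambda/7$ on $Z$ and $\Psi\le3\Lambda$ on $F$, almost everywhere. With Lemma~\ref{lem:decay},
\[
\int_{\mathbb{S}^n\setminus B}\rho\Psi\le\Lambda\Big(3\rho(F)-\frac17\rho(Z)\Big)\le0 ,
\]
and Lemma~\ref{lem:comparison} gives the first inequality in \eqref{eq:key}. The second holds because $\rho\le1$ and $\Psi>0$ in $B$. Finally $g^2<3$, while $g>0$ on $(0,\frac{3\pi}8]$ and the set $\{\theta\le\frac{3\pi}8\}$ carries mass at least $m/2$ by \eqref{eq:center}.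
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For every geodesic ball $B$ of measure $m$, $\mu_1(\mathbf{1}_B)=\mu_1(B)=\Lambda$. Let $\rho$ be admissible of mass $m$. If $\mu_1(\rho)<300n$, then $\mu_1(\rho)<\Lambda$ by \eqref{eq:Lambda}. If $\mu_1(\rho)\ge300n$, then $\mu_1(\rho)\le\Lambda$ by Proposition~\ref{prop:key}; and if equality holds, then $\int_B(1-\rho)\Psi=0$ with $\Psi>0$ in $B$, so $\rho=1$ almost everywhere in $B$, and $\int\rho=|B|$ gives $\rho=\mathbf{1}_B$ almost everywhere.
\end{proof}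

The bound $\rho\le1$ was used only in the second inequality of \eqref{eq:key}. The bound $r\le1/25$ was used for $r\le\pi/8$ and for \eqref{eq:Lambda}, which makes the growth of $g$ profitable in Lemma~\ref{lem:psi} and places every serious competitor in the range $\mu_1\ge300n$ where Lemmas~\ref{lem:center} and~\ref{lem:decay} apply.

Inequality \eqref{eq:key} is already quantitative: the deficit controls the mass missing from $B$, weighted by $\Psi$. The weight vanishes on $\partial B$, so the least favorable case is that the missing mass fills a thin layer along the boundary, and the exponent $\beta$ that we obtain is one more than the order of vanishing of $\Psi$.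

\begin{proof}[Proof of Theorem~\ref{thm:stability}]
Let $D$ be the infimum in the statement, so $D\le2m$, and let $\kappa=\mu_1(\rho)$. If $\kappa<300n$, then $\Lambda-\kappa>\Lambda-300n\ge(\Lambda-300n)(D/2m)^\beta$, and $\Lambda-300n>0$ by \eqref{eq:Lambda}.

Let $\kappa\ge300n$ and $B=B(p,r)$ as in Proposition~\ref{prop:key}, which gives $\Lambda-\kappa\ge\frac1{3m}\int_B(1-\rho)\Psi$. Define $\alpha\in[0,1]$ by $\alpha m=\int_B(1-\rho)=m-\rho(B)=\rho(\mathbb{S}^n\setminus B)$. Then $\|\rho-\mathbf{1}_B\|_{L^1}=2\alpha m$, so $\alpha\ge D/2m$. Let $j=\beta-1$. There is $c_1=c_1(n,m)>0$ with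
\[
\Psi\ge c_1(r-\theta)^j\quad\text{on }[0,r).
\]
For $n\ge2$, $j=1$: by Lemma~\ref{lem:ball}(c) the function $\Psi/(r-\theta)=(N(\theta)-N(r))/(r-\theta)$ is continuous and positive on $[0,r)$ and tends to $2(n-1)\cos r/\sin^3r>0$ as $\theta\to r$. For $n=1$, $j=2$: as in Section~\ref{sec:circle}, $\Psi=2\Lambda\cos^2\frac{\pi\theta}{2r}=2\Lambda\sin^2\big(\frac\pi2(1-\frac\theta r)\big)\ge2\Lambda(1-\frac\theta r)^2$.

Let $L=|\mathbb{S}^{n-1}|\sin^{n-1}r$, with $|\mathbb{S}^0|=2$. In polar coordinates, the layer $\{r-\tau<\theta<r\}$ has measure at most $L\tau$ for $\tau\in[0,r]$; in particular $m\le Lr$. Take $\tau=\alpha m/2L\le r$. The layer then has measure at most $\alpha m/2$, so the integral of $1-\rho$ over $\{\theta\le r-\tau\}$ is at least $\alpha m/2$, and there $\Psi\ge c_1\tau^j$. Hence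
\[
\Lambda-\kappa\ge\frac1{3m}\cdot\frac{\alpha m}2\,c_1\Big(\frac{\alpha m}{2L}\Big)^j=\frac{c_1}6\Big(\frac m{2L}\Big)^j\alpha^{\beta}\ge\frac{c_1}6\Big(\frac m{2L}\Big)^j\Big(\frac D{2m}\Big)^{\beta}.
\]
The smaller of the two constants obtained is $C_0$.
\end{proof}

\section{Large masses}\label{sec:large}

Take coordinates $x_0,\dots,x_n$ with $p=(1,0,\dots,0)$, so that $x_0=\cos\theta$ and $x_i=\sin\theta\,\omega_i$ for $i\ge1$, and let $\mathbb{H}_\pm=\{\pm x_0>0\}$. Recall from (F1) that $-\Delta x_j=nx_j$ and $|\nabla x_j|^2=1-x_j^2$. Norms $\|\cdot\|$ in this section are norms of $H^1(\mathbb{S}^n)$.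

\subsection*{An upper bound for balls}

\begin{lemma}\label{lem:R}
For $0<r<\pi$,
\[
\mu_1(B(r))\le R(r):=n+\frac{\sin^nr\,\cos r}{\int_0^r\sin^{n+1}\theta\,d\theta}.
\]
The function $R$ is continuous, $R(\pi/2)=n$, and $R(r)<n$ for $r\in(\pi/2,\pi)$.
\end{lemma}

\begin{proof}
Let $B=B(p,r)$ and $\gamma_n=\int_{\mathbb{S}^{n-1}}\omega_1^2\,d\omega$. The function $x_1$ has mean zero on $B$, so $\mu_1(B)\le\int_B|\nabla x_1|^2/\int_Bx_1^2$. Here $\int_Bx_1^2=\gamma_n\int_0^r\sin^{n+1}\theta\,d\theta$ and, by Green's formula, $\int_B(|\nabla x_1|^2-nx_1^2)=\int_{\partial B}x_1\partial_\theta x_1=\gamma_n\sin^{n-1}r\cdot\sin r\cos r$.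
\end{proof}

For $m>|\mathbb{S}^n|/2$ the radius of $B^m$ exceeds $\pi/2$, so the constant density $m/|\mathbb{S}^n|$ has $\mu_1=n>\mu_1(B^m)$. To reach $m=|\mathbb{S}^n|/2$ and slightly smaller masses we need a density with $\mu_1$ strictly larger than $n$.

\begin{proposition}\label{prop:hat}
There is an admissible $\hat\rho$ of mass $|\mathbb{S}^n|/2$ with $\mu_1(\hat\rho)>n$.
\end{proposition}

For a bounded function $\sigma$ let
\[
q_\sigma(u,v)=\int\sigma\,(\nabla u\cdot\nabla v-nuv),\qquad q_\sigma(u)=q_\sigma(u,u).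
\]
We look for $\hat\rho=\rho_0+t\sigma$, where $q_{\rho_0}$ is nonnegative on functions of weighted mean zero, with a finite-dimensional kernel $\mathcal{E}$, and $q_\sigma$ is positive definite on $\mathcal{E}$. A constant $\rho_0$ does not work: there $\mathcal{E}$ is spanned by $x_0,\dots,x_n$, and $\sum_{j=0}^nq_\sigma(x_j)=\int\sigma(n-n)=0$ for every $\sigma$. A density that takes two different values on the two hemispheres still has an explicit kernel, but $x_0$ is replaced by a function with different slopes on the two sides, and this removes the obstruction.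

\subsection*{A two-valued density}
Let $a=\frac23$, $b=\frac13$, $\rho_0=a$ on $\mathbb{H}_+$ and $\rho_0=b$ on $\mathbb{H}_-$. Since $a+b=1$, $\int\rho_0=|\mathbb{S}^n|/2$. Let $q_0=q_{\rho_0}$,
\[
u_0=bx_0\ \text{ on }\mathbb{H}_+,\quad u_0=ax_0\ \text{ on }\mathbb{H}_-,\qquad\mathcal{E}=\operatorname{span}(x_1,\dots,x_n,u_0),
\]
and $W=\{u\in H^1(\mathbb{S}^n):\int\rho_0u=0\}$.

\begin{lemma}\label{lem:two}
$\mathcal{E}\subset W$, and $q_0(e,u)=0$ for all $e\in\mathcal{E}$ and $u\in H^1(\mathbb{S}^n)$. Every $u\in W$ can be written $u=e+w$ with $e\in\mathcal{E}$ and $q_0(u)=q_0(w)\ge\frac1{12}\|w\|^2$.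
\end{lemma}

\begin{proof}
Fold the sphere along the equator: for $u\in H^1(\mathbb{S}^n)$ define on $\mathbb{H}_+$ the functions $v_+=u|_{\mathbb{H}_+}$ and $v_-(x)=u(-x_0,x_1,\dots,x_n)$, and put
\[
U_1=av_++bv_-\in H^1(\mathbb{H}_+),\qquad U_2=v_+-v_-\in H_0^1(\mathbb{H}_+);
\]
$U_2$ has zero trace because $v_+$ and $v_-$ have the same trace on the equator. Since $a+b=1$,
\[
(av_++bv_-)^2+ab(v_+-v_-)^2=a(a+b)v_+^2+b(a+b)v_-^2=av_+^2+bv_-^2 .
\]
The same identity holds for vectors in place of numbers and can be polarized. So if $u,u'$ correspond to $(U_1,U_2)$, $(U_1',U_2')$, then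
\begin{align*}
\int\rho_0uu'&=\int_{\mathbb{H}_+}(U_1U_1'+ab\,U_2U_2'),\\
\int\rho_0\nabla u\cdot\nabla u'&=\int_{\mathbb{H}_+}(\nabla U_1\cdot\nabla U_1'+ab\,\nabla U_2\cdot\nabla U_2').
\end{align*}
The problem splits into a Neumann problem for $U_1$ and a Dirichlet problem for $U_2$. The functions $1$ and $x_i$ ($i\ge1$) correspond to $(1,0)$ and $(x_i,0)$. For $u_0$ we have $v_+=bx_0$ and $v_-=-ax_0$, so $u_0$ corresponds to $(0,x_0)$.

Consequently $\int\rho_0x_i=\int_{\mathbb{H}_+}x_i=0$ and $\int\rho_0u_0=0$, which is $\mathcal{E}\subset W$. By Green's formula, $q_0(x_i,u)=\int_{\partial\mathbb{H}_+}U_1\,\partial_\theta x_i=0$ because $\partial_\theta x_i=\cos\theta\,\omega_i$ vanishes on the equator, and $q_0(u_0,u)=ab\int_{\partial\mathbb{H}_+}U_2\,\partial_\theta x_0=0$ because $U_2$ has zero trace.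

For $u\in W$ let $e$ be the $L^2(\rho_0)$-orthogonal projection of $u$ on $\mathcal{E}$ and $w=u-e$; then $q_0(u)=q_0(w)$, and $w$ is $L^2(\rho_0)$-orthogonal to $1$ and to $\mathcal{E}$. If $w$ corresponds to $(U_1,U_2)$, this means that, in $L^2(\mathbb{H}_+)$, $U_1$ is orthogonal to $1,x_1,\dots,x_n$ and $U_2$ is orthogonal to $x_0$. Extend $U_1$ evenly and $U_2$ oddly in $x_0$; both extensions lie in $H^1(\mathbb{S}^n)$, the second because the trace is zero. The even extension is also orthogonal to $x_0$, and the odd extension to $1,x_1,\dots,x_n$, by parity. So (F1) applies to both and gives $\int\rho_0|\nabla w|^2\ge2(n+1)\int\rho_0w^2$. Hence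
\[
q_0(w)\ge\Big(1-\frac n{2n+2}\Big)\int\rho_0|\nabla w|^2\ge\frac12\int\rho_0|\nabla w|^2\ge\frac14\int\rho_0\big(|\nabla w|^2+w^2\big)\ge\frac1{12}\|w\|^2 .\qedhere
\]
\end{proof}

\subsection*{The perturbation}
Let
\[
A=\sum_{i=1}^n\big(|\nabla x_i|^2-nx_i^2\big)=n-(n+1)\sin^2\theta .
\]
Then $|\nabla x_0|^2-nx_0^2=1-(n+1)\cos^2\theta=-A$. Adding mass where $A>0$ helps $x_1,\dots,x_n$ and hurts $u_0$. But $u_0$ has the small slope $b$ on $\mathbb{H}_+$ and the large slope $a$ on $\mathbb{H}_-$, so we perturb by $A$ on $\mathbb{H}_+$ and by $-\tau A$ on $\mathbb{H}_-$. The computation below shows that this helps all of $\mathcal{E}$ when $b^2/a^2<\tau<1$; we take $\tau=\frac12$.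

\begin{proof}[Proof of Proposition~\ref{prop:hat}]
Let $\sigma=A$ on $\mathbb{H}_+$, $\sigma=-\frac12A$ on $\mathbb{H}_-$, and $Q=q_\sigma$. By Green's formula $\int_{\mathbb{H}_+}A=\sum_{i\ge1}\int_{\partial\mathbb{H}_+}x_i\partial_\theta x_i=0$, and $A$ is even in $x_0$, so $\int\sigma=0$. Since $|\sigma|\le n$, we have $|Q(u,v)|\le C\|u\|\|v\|$ with $C=n^2$.

\emph{$Q$ is positive definite on $\mathcal{E}$.} The reflection $x_i\mapsto-x_i$ ($i\ge1$) preserves $\sigma$, changes the sign of $x_i$ and fixes the other basis elements of $\mathcal{E}$, so $Q$ is diagonal in the basis $x_1,\dots,x_n,u_0$. Permutations of $x_1,\dots,x_n$ preserve $\sigma$, so the values $Q(x_i)$ are equal. With $I=\int_{\mathbb{H}_+}A^2=\int_{\mathbb{H}_-}A^2>0$,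
\[
Q(x_i)=\frac1n\int\sigma A=\frac1n\Big(1-\frac12\Big)I>0,\qquad Q(u_0)=-b^2I+\frac12a^2I=\frac19I>0 .
\]
As $\mathcal{E}$ is finite-dimensional, there is $\gamma>0$ with $Q(e)\ge\gamma\|e\|^2$ on $\mathcal{E}$.

\emph{Positivity on $W$.} Let $\rho_t=\rho_0+t\sigma$, so $q_{\rho_t}=q_0+tQ$ and $\int\rho_t=|\mathbb{S}^n|/2$. For $u=e+w\in W$ as in Lemma~\ref{lem:two},
\[
q_{\rho_t}(u)=q_0(w)+tQ(e)+2tQ(e,w)+tQ(w)\ge\tfrac1{12}\|w\|^2+t\gamma\|e\|^2-2tC\|e\|\|w\|-tC\|w\|^2 ,
\]
and $2tC\|e\|\|w\|\le\frac{t\gamma}2\|e\|^2+\frac{2tC^2}\gamma\|w\|^2$. Fix $t>0$ with $t(C+2C^2/\gamma)\le\frac1{24}$ and $tn<\frac13$. The second condition gives $0<\rho_t<1$. The first gives $q_{\rho_t}(u)\ge\frac1{24}\|w\|^2+\frac{t\gamma}2\|e\|^2\ge\varepsilon\|u\|^2$ with $\varepsilon=\frac12\min(\frac1{24},\frac{t\gamma}2)$, because $\|u\|^2\le2\|e\|^2+2\|w\|^2$. Since $\|u\|^2\ge\int\rho_tu^2$,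
\[
\int\rho_t|\nabla u|^2\ge(n+\varepsilon)\int\rho_tu^2\qquad(u\in W).
\]
The space $W$ is defined with $\rho_0$ and not with $\rho_t$, but only its codimension matters: it is the kernel of a linear functional, so every two-dimensional $V\subset H^1(\mathbb{S}^n)$ contains a nonzero element of $W$, at which the quotient is at least $n+\varepsilon$. Hence $\mu_1(\rho_t)\ge n+\varepsilon$, and $\hat\rho=\rho_t$ is the required density.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:large}]
The case $m>|\mathbb{S}^n|/2$ was settled after Lemma~\ref{lem:R}. For $0<m\le|\mathbb{S}^n|/2$ the density $\rho=\frac{2m}{|\mathbb{S}^n|}\hat\rho$ is admissible of mass $m$, and $\mu_1(\rho)=\mu_1(\hat\rho)>n$ by invariance under constant factors. The radius $r_m$ of $B^m$ depends continuously on $m$ and equals $\pi/2$ at $m=|\mathbb{S}^n|/2$, so $R(r_m)\to n$ as $m\to|\mathbb{S}^n|/2$. Choose $\eta_n\in(0,|\mathbb{S}^n|/2)$ with $R(r_m)<\mu_1(\hat\rho)$ for $m\in[\,|\mathbb{S}^n|/2-\eta_n,|\mathbb{S}^n|/2\,]$. For these $m$,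 Lemma~\ref{lem:R} gives $\mu_1(B^m)\le R(r_m)<\mu_1(\rho)$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Martinet} Eloi Martinet, \emph{Numerical optimization of Neumann eigenvalues of domains in the sphere}, arXiv:2303.12389 (2023).
\end{thebibliography}
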